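\title{Socle degrees of local cohomology of powers of an ideal\\ can decrease faster than linearly}

\begin{abstract}
Let $I$ be a homogeneous ideal of a standard graded algebra $R$ over a field. The top degrees of the local cohomology modules $H^j_{\mathfrak m}(R/I^t)$ are bounded above by a linear function of $t$. We show that the lowest degrees of their socles need not be bounded below by a linear function of $t$. For a complete intersection $R$ of two cubics in six variables and the ideal $I$ of the diagonal in the product of an elliptic curve with itself, the lowest socle degree of $H^3_{\mathfrak m}(R/I^t)$ equals $-(t-1)^2/3$ for all $t\equiv 1 \pmod 3$, $t\ge 4$. With more copies of the curve the decrease is faster than any prescribed power of $t$, and this also happens over polynomial rings. When $\dim R/I\le 1$, all socle degrees are at least $-1$. The proof turns socle degrees into a question about sections of line bundles on a power of the elliptic curve, and then into a question about integral quadratic forms.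
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Socle degrees}

Let $k$ be a field and let $R$ be a standard graded $k$-algebra, that is, a quotient of a polynomial ring $k[x_1,\dots,x_n]$ with $\deg x_i=1$ by a homogeneous ideal. Let $\mathfrak m=(x_1,\dots,x_n)$ be its homogeneous maximal ideal. For a graded $R$-module $M$ put
\[
\operatorname{beg}(M)=\inf\{i\mid M_i\ne0\},\qquad \operatorname{end}(M)=\sup\{i\mid M_i\ne0\},
\]
with $\operatorname{beg}(0)=+\infty$, and let $\operatorname{Soc}(M)=\{z\in M\mid \mathfrak m z=0\}$ be the socle of $M$. Shifts are normalized by $M(b)_a=M_{a+b}$. The local cohomology module $H^j_{\mathfrak m}(M)$ is the $j$-th cohomology of the \v{C}ech complex $0\to M\to\bigoplus_i M_{x_i}\to\bigoplus_{i<l}M_{x_ix_l}\to\cdots$. If $M$ is finitely generated, then $H=H^j_{\mathfrak m}(M)$ is a graded artinian module.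

The two ends of such a module behave differently. If $H\neq0$, then $\operatorname{end}(H)$ is finite, but $\operatorname{beg}(H)$ may be $-\infty$: the module $H^1_{(x)}(k[x])=k[x,x^{-1}]/k[x]$ is nonzero in every negative degree. The socle is a finite substitute for $H$. It is a finite-dimensional graded vector space and it meets every nonzero submodule of $H$, so $\operatorname{beg}\operatorname{Soc}H$ is finite when $H\ne0$. The component of top degree of $H$ is killed by $\mathfrak m$, so $\operatorname{end}\operatorname{Soc}H=\operatorname{end}H$.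

Fix a homogeneous ideal $I$ of $R$ and let $t$ grow. It is known that there is a constant $C$ with $\operatorname{end}H^j_{\mathfrak m}(R/I^t)\le Ct$ for all $j$ and all $t\ge1$. Thus the socle degrees of $H^j_{\mathfrak m}(R/I^t)$ are bounded above by a linear function of $t$, and one asks for the matching lower bound.

\medskip
\noindent\textbf{Question} (\cite{Zhang}). \emph{Let $I$ be a homogeneous ideal of a standard graded $k$-algebra $R$. Is there a constant $C$ such that}
\[
\operatorname{beg}\operatorname{Soc}H^j_{\mathfrak m}(R/I^t)\ge -Ct\qquad\text{\emph{for all $j$ and all $t\ge1$?}}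
\]

The simplest cases suggest a positive answer.

\begin{example}\label{ex:hypersurface}
Let $R=k[x_1,\dots,x_n]$ and $I=(\phi)$ with $\phi\neq0$ a form of degree $\delta\ge1$. The only local cohomology of $R$ is $H^n_{\mathfrak m}(R)$. It has the basis $x_1^{-\beta_1}\cdots x_n^{-\beta_n}$, $\beta_i\ge1$, and its socle is spanned by $(x_1\cdots x_n)^{-1}$, of degree $-n$. The sequence $0\to R(-\delta t)\to R\to R/I^t\to0$ identifies $H^{n-1}_{\mathfrak m}(R/I^t)$ with the kernel of $\phi^t$ on $H^n_{\mathfrak m}(R)(-\delta t)$, and the other local cohomology modules of $R/I^t$ vanish. The socle is one-dimensional, of degree $\delta t-n$. It moves up as $t$ grows.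
\end{example}

In small dimension there is a lower bound independent of $t$; it is proved in Section~\ref{sec:duality}.

\begin{proposition}\label{prop:dim1}
If $\dim R/I\le1$, then $\operatorname{beg}\operatorname{Soc}H^j_{\mathfrak m}(R/I^t)\ge-1$ for all $j$ and $t$.
\end{proposition}

Nevertheless the answer to the Question is no.

\subsection{The rings and the theorems}\label{sub:results}

The field $k$ is arbitrary. Let $f\in k[X_0,X_1,X_2]$ be the cubic
\[
f=\begin{cases}X_1^2X_2+X_1X_2^2-X_0^3&\text{if }\operatorname{char}k\ne3,\\ X_1^2X_2-X_0^3+X_0X_2^2&\text{if }\operatorname{char}k=3.\end{cases}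
\]
It defines an elliptic curve $E\subset\mathbb P^2$ (Section~\ref{sec:bundles}). Fix $\nu\ge1$ and put $g=\nu+1$. Let $S=k[x_{i,j}\mid 0\le i\le\nu,\ 0\le j\le2]$, write $\mathbf x_i=(x_{i,0},x_{i,1},x_{i,2})$, and define
\begin{equation}\label{eq:setup}
\begin{gathered}
\mathfrak a=(f(\mathbf x_0),\dots,f(\mathbf x_\nu)),\qquad R=S/\mathfrak a,\qquad d=\dim R=2g,\\
\mathfrak q_i=(x_{0,j}x_{i,l}-x_{0,l}x_{i,j})_{0\le j<l\le2},\qquad \mathfrak q=\mathfrak q_1\cdots\mathfrak q_\nu,\qquad I=\mathfrak qR .
\end{gathered}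
\end{equation}
The ring $R$ is standard graded and $I$ is homogeneous. For $\nu=1$ we write $x_j=x_{0,j}$ and $y_j=x_{1,j}$.

\begin{theorem}\label{thm:exact}
Let $R=k[x_0,x_1,x_2,y_0,y_1,y_2]/(f(x_0,x_1,x_2),f(y_0,y_1,y_2))$ and $I=(x_jy_l-x_ly_j)_{j<l}$. For all $t\equiv1\pmod 3$ with $t\ge4$,
\[
\operatorname{beg}\operatorname{Soc}H^3_{\mathfrak m}(R/I^t)=-\frac{(t-1)^2}{3}.
\]
Hence no constant $C$ as in the Question exists for this ideal.
\end{theorem}

\begin{theorem}\label{thm:power}
Let $3\nmid\nu$ and let $R$, $I$, $d$ be as in \eqref{eq:setup}. For all $t\ge2$ with $t\equiv\nu\pmod3$,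
\[
\operatorname{beg}\operatorname{Soc}H^{d-1}_{\mathfrak m}(R/I^t)\le-\tfrac13\bigl(3^{\,1-2^{\nu-1}}\,t^{2^\nu}-2\nu t\bigr).
\]
\end{theorem}

\begin{theorem}\label{thm:poly}
Let $3\nmid\nu$ and let $S$, $\mathfrak a$, $\mathfrak q$, $d$ be as in \eqref{eq:setup}. There is an integer $N$ such that, for the polynomial ring $P=S[w]$ with homogeneous maximal ideal $\mathfrak m_P$ and the ideal $J=\mathfrak aP+w^{N-1}\mathfrak qP+w^NP$, and for all $t\ge2$ with $t\equiv\nu\pmod3$,
\[
\operatorname{beg}\operatorname{Soc}H^{d-1}_{\mathfrak m_P}(P/J^t)\le-\tfrac13\bigl(3^{\,1-2^{\nu-1}}\,t^{2^\nu}-2\nu t\bigr)+(N-1)t .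
\]
\end{theorem}

For $\nu=1$, Theorem~\ref{thm:poly} answers the Question negatively in a polynomial ring in seven variables. Given any exponent $\mu$, choose $\nu$ prime to $3$ with $2^\nu>\mu$. Theorems~\ref{thm:power} and~\ref{thm:poly} then show that no bound $-Ct^{\mu}$ with $\mu$ independent of $(R,I)$ can hold, even for polynomial rings.

\subsection{The mechanism in the smallest case}\label{sub:mechanism}

Take $\nu=1$ and use the bigrading $\deg x_j=(1,0)$, $\deg y_j=(0,1)$. Let $W_t=\operatorname{Hom}_R(I^t,R)\supseteq R$. Sections~\ref{sec:duality} and~\ref{sec:bundles} prove two facts. The socle of $H^3_{\mathfrak m}(R/I^t)$ in bidegree $(-a,-b)$ is dual to the space of minimal generators of $W_t/R$ in bidegree $(a,b)$. And $(W_t)_{(a,b)}=H^0(E\times E,\mathcal O(a,b)(t\Delta))$, where $\Delta$ is the diagonal. Call $(a,b)$ a \emph{corner} if $W_t$ is nonzero in bidegree $(a,b)$ and zero in bidegrees $(a-1,b)$ and $(a,b-1)$. A corner with $a<0$ consists of minimal generators of $W_t/R$, so we want a corner of large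 total degree.

If $E$ is replaced by $\mathbb P^1$, there is none. Then the ring is $k[x_0,x_1,y_0,y_1]$, the ideal is generated by $\phi=x_0y_1-x_1y_0$, and $W_t$ is free on $\phi^{-t}$. Its support is a quadrant with the single corner $(-t,-t)$, because $\mathcal O(\Delta)\cong\mathcal O(1,1)$.

On $E\times E$ the support is curved. Through every point $(\gamma_0,\gamma_1)$ passes the image of the map $z\mapsto(n_0z+\gamma_0,n_1z+\gamma_1)$, for any integers $n_0,n_1$. Since $\mathcal O_E(1)$ has degree $3$ and multiplication by $l$ on $E$ has degree $l^2$, the bundle $\mathcal O(a,b)(t\Delta)$ pulls back to degree $Q(n_0,n_1)$, where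
\[
Q=3aX_0^2+3bX_1^2+t(X_0-X_1)^2=uX_0^2-2tX_0X_1+vX_1^2,\qquad u=3a+t,\quad v=3b+t .
\]
If the bundle has a nonzero section, these degrees are nonnegative, so $Q$ is positive semidefinite: $u,v>0$ and $uv\ge t^2$. The support of $W_t$ lies above a branch of a hyperbola, and the branch passes through $(u,v)=(1,t^2)$, at distance of order $t^2$ from the origin. This point comes from a bidegree exactly when $t\equiv1\pmod3$.

Let $t=4$ (Figure~\ref{fig:t4}), so that $u,v\in\{\dots,-2,1,4,7,\dots\}$. If $u<0$ then $Q(1,0)<0$, and if $u=1$, $v\le13$ then $Q(4,1)=v-16<0$; in these bidegrees $W_4$ vanishes, and symmetrically with $u$ and $v$ exchanged. If $u,v\ge4$ then $a,b\ge0$ and $W_4\supseteq R$ is nonzero. At $(u,v)=(1,16)$, that is $(a,b)=(-1,4)$, the form is a square: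
\[
-3X_0^2+12X_1^2+4(X_0-X_1)^2=(X_0-4X_1)^2 .
\]
Section~\ref{sec:forms} shows that such an identity of forms gives an isomorphism of line bundles, here $\mathcal O(-1,4)(4\Delta)\cong\mathcal O(\Gamma)$ with $\Gamma=\{(4z,z)\}$. This bundle has a nonzero section, and multiplying it by the $y_j$ gives sections for $u=1$, $v>16$. So $(-1,4)$ is a corner, and $H^3_{\mathfrak m}(R/I^4)$ has a socle element of degree $-3=-(4-1)^2/3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.27]
\draw[->] (0,0) -- (21,0) node[right] {$u$};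
\draw[->] (0,0) -- (0,21) node[above] {$v$};
\draw[thick,domain=0.8:20,samples=100] plot (\x,{16/\x});
\foreach \x in {4,7,10,13,16,19} \foreach \y in {4,7,10,13,16,19} \fill (\x,\y) circle (0.28);
\foreach \z in {16,19} {\fill (1,\z) circle (0.28); \fill (\z,1) circle (0.28);}
\foreach \z in {1,4,7,10,13} {\draw[fill=white] (1,\z) circle (0.28); \draw[fill=white] (\z,1) circle (0.28);}
\draw (1,16) circle (0.7); \draw (16,1) circle (0.7);
\foreach \z in {1,4,7,10,13,16,19} {\node[below] at (\z,0) {\scriptsize $\z$}; \node[left] at (0,\z) {\scriptsize $\z$};}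
\end{tikzpicture}
\caption{The support of $W_4=\operatorname{Hom}_R(I^4,R)$ for $R$ and $I$ as in Theorem~\ref{thm:exact}, in the coordinates $u=3a+4$, $v=3b+4$ on the bidegrees $(a,b)$. Filled dots: $(W_4)_{(a,b)}\ne0$. Open dots: $(W_4)_{(a,b)}=0$; the module also vanishes for $u<0$ and for $v<0$. The curve is $uv=16$. The circled corners are the bidegrees $(-1,4)$ and $(4,-1)$; each gives a socle element of degree $-3$ in $H^3_{\mathfrak m}(R/I^4)$.}
\label{fig:t4}
\end{figure}

Theorem~\ref{thm:exact} is proved in Section~\ref{sec:surface}, Theorem~\ref{thm:power} in Section~\ref{sec:power}, and Theorem~\ref{thm:poly} in Section~\ref{sec:poly}.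

\medskip
\noindent\textbf{Convention.} Let $k\subseteq k'$ be a field extension. The functor $-\otimes_kk'$ is exact and preserves the dimension of each graded piece. It commutes with forming $R/I^t$, the \v{C}ech complex, and the socle, which is the kernel of $z\mapsto(x_1z,\dots,x_nz)$. The ideals in the theorems are defined over $k$, and an integer $N$ that works over $k'$ works over $k$. \emph{So we assume from now on that $k$ is algebraically closed.}

\section{Duality, and small dimension}\label{sec:duality}

We first prove Proposition~\ref{prop:dim1}. The socle lies in the kernel of any linear form, and a well-chosen linear form reduces $H^1$ to $H^0$.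

\begin{proof}[Proof of Proposition~\ref{prop:dim1}]
Let $M=R/I^t$. It has dimension at most $1$, so $H^j_{\mathfrak m}(M)=0$ for $j\ge2$, and $H^0_{\mathfrak m}(M)\subseteq M$ lives in degrees $\ge0$. Let $M'=M/H^0_{\mathfrak m}(M)$. Since $H^0_{\mathfrak m}(M)$ has finite length, $H^1_{\mathfrak m}(M')=H^1_{\mathfrak m}(M)$, and $H^0_{\mathfrak m}(M')=0$. The finitely many associated primes of $M'$ are homogeneous and differ from $\mathfrak m$, so each meets $R_1$ in a proper subspace. As $k$ is infinite, some $\ell\in R_1$ avoids all of them and is a nonzerodivisor on $M'$. The sequence $0\to M'(-1)\xrightarrow{\ell}M'\to M'/\ell M'\to0$ gives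
\[
0\to H^0_{\mathfrak m}(M'/\ell M')\to H^1_{\mathfrak m}(M')(-1)\xrightarrow{\ \ell\ }H^1_{\mathfrak m}(M').
\]
The left term lives in degrees $\ge0$, so the kernel of $\ell$ on $H^1_{\mathfrak m}(M')$ lives in degrees $\ge-1$. It contains the socle.
\end{proof}

The bound is attained by $R=k[x]$, $I=0$. The hypothesis on the dimension was used only to discard $j\ge2$. For $j=2$ the same sequence presents the kernel of $\ell$ as a quotient of $H^1_{\mathfrak m}(M'/\ell M')$, and the socle of a quotient need not come from the socle of the module, so the argument does not iterate.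

For the counterexamples we replace socles by generators. We need local duality in multigraded form.

\begin{lemma}\label{lem:duality}
Let $S$ be a polynomial ring in $n$ variables over $k$, graded by $\mathbb Z^g$ so that the degree of each variable is a standard basis vector. Let $\epsilon$ be the sum of the degrees of the variables, $\omega_S=S(-\epsilon)$, and $\mathcal E^i(M)=\operatorname{Ext}^i_S(M,\omega_S)$. For a finitely generated $\mathbb Z^g$-graded $S$-module $M$ and $a\in\mathbb Z^g$,
\[
H^j_{\mathfrak m}(M)_{-a}\cong\bigl(\mathcal E^{n-j}(M)_a\bigr)^*,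
\]
where $^*$ is the $k$-dual, and multiplication by a homogeneous element on the left is the transpose of multiplication on the right. Consequently
\[
\bigl(\operatorname{Soc}H^j_{\mathfrak m}(M)\bigr)_{-a}\cong\Bigl(\bigl(\mathcal E^{n-j}(M)/\mathfrak m\,\mathcal E^{n-j}(M)\bigr)_a\Bigr)^* .
\]
\end{lemma}

\begin{proof}
The \v{C}ech complex of $S$ consists of flat modules and its only cohomology is $H^n_{\mathfrak m}(S)$, so it is a shifted flat resolution of this module. Hence $H^{n-i}_{\mathfrak m}(M)=\operatorname{Tor}^S_i(M,H^n_{\mathfrak m}(S))=H_i(F_\bullet\otimes H^n_{\mathfrak m}(S))$ for a finite graded free resolution $F_\bullet$ of $M$. Pairing the basis element $x^{-\beta}$ of $H^n_{\mathfrak m}(S)$ with the monomial $x^{\beta-(1,\dots,1)}$ of $\omega_S$ identifies $H^n_{\mathfrak m}(S)$ with the graded dual of $\omega_S$, the $S$-module whose component of degree $-a$ is $((\omega_S)_a)^*$. Therefore $F_i\otimes H^n_{\mathfrak m}(S)$ is the graded dual of $\operatorname{Hom}_S(F_i,\omega_S)$, naturally in $F_i$, and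 the graded dual is exact. Finally, a linear form on $\mathcal E^{n-j}(M)_a$ is killed by all variables if and only if it vanishes on $(\mathfrak m\,\mathcal E^{n-j}(M))_a$.
\end{proof}

The degrees in which $\mathcal E/\mathfrak m\mathcal E$ is nonzero are the degrees of the minimal generators of $\mathcal E$. So the Question asks whether the modules $\mathcal E^i(R/I^t)$ are generated in degrees bounded above by a linear function of $t$.

From now on $S,\mathfrak a,R,\mathfrak q,I$ are as in \eqref{eq:setup}. They are $\mathbb Z^g$-graded with $\deg x_{i,j}=e_i$, where $e_0,\dots,e_\nu$ is the standard basis. The total degree of $a=(a_0,\dots,a_\nu)$ is $|a|=\sum_ia_i$. Here $n=3g$ and $\omega_S=S(-3,\dots,-3)$.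

The cubics $f(\mathbf x_i)$ involve disjoint sets of variables, so the tensor product over $k$ of the complexes $k[\mathbf x_i](-3e_i)\to k[\mathbf x_i]$ is a free resolution of $R$: the $f(\mathbf x_i)$ form a regular sequence and $R$ is a complete intersection, in particular Cohen--Macaulay. Dualizing this resolution into $\omega_S$ gives $\mathcal E^i(R)=0$ for $i\ne g$ and $\mathcal E^g(R)=R\otimes\omega_S(3,\dots,3)=R$; no shift appears because the equations are cubics in three variables. The spectral sequence $\operatorname{Ext}_R^p(M,\mathcal E^q(R))\Rightarrow\mathcal E^{p+q}(M)$ then degenerates, and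
\begin{equation}\label{eq:change}
\mathcal E^i(M)=\operatorname{Ext}^{i-g}_R(M,R)\quad\text{for every graded $R$-module $M$.}
\end{equation}
Since $n-(d-1)=g+1$, Lemma~\ref{lem:duality} gives
\begin{equation}\label{eq:dual}
H^{d-1}_{\mathfrak m}(R/I^m)_{-a}\cong\bigl(\operatorname{Ext}^1_R(R/I^m,R)_a\bigr)^* .
\end{equation}

\section{The Ext module as a module of sections}\label{sec:bundles}

The curve $E=V(f)$ is smooth. If $\operatorname{char}k\ne3$, the partial derivatives are $-3X_0^2$, $X_2(2X_1+X_2)$, $X_1(X_1+2X_2)$. At a common zero $X_0=0$. If $X_2=0$ then $X_1=0$, which is impossible. If $X_2\ne0$ then $X_2=-2X_1$ with $X_1\neq0$, and $X_1+2X_2=-3X_1\ne0$, a contradiction. If $\operatorname{char}k=3$, the partial derivatives are $X_2^2$, $2X_1X_2$, $X_1^2+2X_0X_2$; their only common zero is $(1:0:0)$, where $f=-1$. In both cases $f$ restricts to $-X_0^3$ on the line $X_2=0$, so this line meets $E$ only at $o=(0:1:0)$, with multiplicity $3$. Thus $E$ is an elliptic curve with origin $o$, and $\mathcal O_E(1)\cong\mathcal O_E(3o)$.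

Let $A=E^g$ with projections $p_0,\dots,p_\nu$, and put $\mathcal O(a)=\bigotimes_ip_i^*\mathcal O_E(a_i)$. For $1\le i\le\nu$ let $\Delta_i\subset A$ be the locus $z_0=z_i$. It is the scheme-theoretic fiber over $o$ of the homomorphism $p_0-p_i\colon A\to E$, which becomes a projection after an automorphism of $A$. So $\Delta_i$ is a smooth divisor and $\mathcal O_A(\Delta_i)\cong(p_0-p_i)^*\mathcal O_E(o)$. For $a\in\mathbb Z^g$ and $m\ge1$ put
\[
L_{a,m}=\mathcal O(a)\otimes\mathcal O_A\bigl(m(\Delta_1+\dots+\Delta_\nu)\bigr),\qquad W_m=\operatorname{Hom}_R(I^m,R).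
\]

\begin{proposition}\label{prop:W}
The ring $R$ is a domain and $I\neq0$. For $m\ge1$ we have $\operatorname{Hom}_R(R/I^m,R)=0$, there is an exact sequence
\begin{equation}\label{eq:ses}
0\to R\to W_m\to\operatorname{Ext}^1_R(R/I^m,R)\to0,
\end{equation}
and $W_m\cong\bigoplus_{a\in\mathbb Z^g}H^0(A,L_{a,m})$ as graded modules over $R=\bigoplus_aH^0(A,\mathcal O(a))$.
\end{proposition}

\begin{proof}
The sequence $0\to\mathcal O_{\mathbb P^2}(l-3)\to\mathcal O_{\mathbb P^2}(l)\to\mathcal O_E(l)\to0$ and $H^1(\mathbb P^2,\mathcal O(l-3))=0$ give $k[X_0,X_1,X_2]/(f)=\bigoplus_lH^0(E,\mathcal O_E(l))$. By the K\"unneth formula, $R_a=H^0(A,\mathcal O(a))$ for all $a$; both sides vanish if some $a_i<0$. As $A$ is integral, a product of nonzero homogeneous elements of $R$ is nonzero, and comparing leading components for the lexicographic order on $\mathbb Z^g$ shows that $R$ is a domain. Each $2\times2$ minor has degree $2$ while $\mathfrak a$ is generated in degree $3$, so the minors are nonzero in $R$, and $I\ne0$. Hence $\operatorname{Hom}_R(R/I^m,R)=0$,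 and \eqref{eq:ses} follows by applying $\operatorname{Hom}_R(-,R)$ to $0\to I^m\to R\to R/I^m\to0$.

A graded module is in general not determined by its sheaf on $A$; the discrepancy is local cohomology supported in $\mathfrak b=\bigcap_i\mathbf x_iR$, and we show that it vanishes for $W_m$. The ring $R/\mathbf x_iR$ is the tensor product of $\nu$ copies of $k[X_0,X_1,X_2]/(f)$ and has dimension $d-2$. So each $\mathbf x_iR$ has height $2$, and so does $\mathfrak b$. As $R$ is Cohen--Macaulay, $\mathfrak b$ contains a regular sequence $y,z$. Then $y$ is injective on $W_m$, the quotient $W_m/yW_m$ embeds in $\operatorname{Hom}_R(I^m,R/yR)$, and $z$ is injective on the latter. Thus $H^0_{\mathfrak b}(W_m)=H^1_{\mathfrak b}(W_m)=0$. With $U=\operatorname{Spec}R\setminus V(\mathfrak b)$, the exact sequence $0\to H^0_{\mathfrak b}(M)\to M\to\Gamma(U,\widetilde M)\to H^1_{\mathfrak b}(M)\to0$ yields $W_m=\Gamma(U,\widetilde{W_m})$.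

A prime lies in $U$ if and only if it contains no $\mathbf x_iR$, so $U$ is covered by the sets $D(\xi)$ with $\xi=x_{0,j_0}\cdots x_{\nu,j_\nu}$. The ring $R_\xi$ has a unit in each degree $e_i$, so it is a Laurent polynomial ring over $B=(R_\xi)_0$, the coordinate ring of the affine open set $A_\xi\subset A$ where $\xi\ne0$. Graded $R_\xi$-modules are extended from their components of degree $0$, and graded ideals correspond to ideals of $B$ compatibly with products. The $2\times2$ minors define the diagonal of $\mathbb P^2\times\mathbb P^2$ scheme-theoretically, and its intersection with $E\times E$ is the diagonal of $E$. So $\mathfrak q_iR$ corresponds to the ideal of $\Delta_i\cap A_\xi$, and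
\[
\bigl((W_m)_\xi\bigr)_a=\operatorname{Hom}_B\bigl(((I^m)_\xi)_0,(R_\xi)_a\bigr)=\Gamma\bigl(A_\xi,\mathcal O_A(-m\textstyle\sum_i\Delta_i)^{-1}\otimes\mathcal O(a)\bigr)=\Gamma(A_\xi,L_{a,m}).
\]
The same holds for the products $\xi\xi'$ and the intersections $A_\xi\cap A_{\xi'}$. In degree $a$, the gluing condition for $\Gamma(U,\widetilde{W_m})$ is therefore the gluing condition for $H^0(A,L_{a,m})$, and the identifications respect multiplication by $R$.
\end{proof}

\section{Line bundles attached to quadratic forms}\label{sec:forms}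

We must decide which $L_{a,m}$ have sections. They are tensor products of pullbacks of $\mathcal O_E(o)$ and its inverse under homomorphisms $A\to E$, and such bundles are governed by quadratic forms. Let $\mathcal Q$ be the group of forms $\sum_iq_{ii}X_i^2+2\sum_{i<j}q_{ij}X_iX_j$ in $X_0,\dots,X_\nu$ with all $q_{ij}\in\mathbb Z$. It is generated by the squares of integral linear forms, since $2X_iX_j=(X_i+X_j)^2-X_i^2-X_j^2$. For $\ell=\sum_in_iX_i$ with $n_i\in\mathbb Z$ let $\ell(p)=\sum_in_ip_i\colon A\to E$.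

\begin{lemma}\label{lem:Phi}
There is a group homomorphism $\mathcal Q\to\operatorname{Pic}A$, $Q\mapsto L(Q)$, with $L(\ell^2)\cong\ell(p)^*\mathcal O_E(o)$ for every integral linear form $\ell$.
\end{lemma}

\begin{proof}
Write $\operatorname{Pic}A$ additively. For a homomorphism $\alpha\colon A\to E$ let $[\alpha]$ be the class of $\alpha^*\mathcal O_E(o)$, and put $B(\alpha,\beta)=[\alpha+\beta]-[\alpha]-[\beta]$. The theorem of the cube states that
\[
[\alpha+\beta+\gamma]-[\alpha+\beta]-[\alpha+\gamma]-[\beta+\gamma]+[\alpha]+[\beta]+[\gamma]=0 .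
\]
The left side equals $B(\alpha+\beta,\gamma)-B(\alpha,\gamma)-B(\beta,\gamma)$, so the symmetric function $B$ is biadditive. We have $[0]=0$, and $[-\alpha]=[\alpha]$ because $z\mapsto-z$ fixes $o$. Hence $B(\alpha,\alpha)=-B(\alpha,-\alpha)=2[\alpha]$. From $[(l+1)\alpha]=[l\alpha]+[\alpha]+2l[\alpha]$ we get $[l\alpha]=l^2[\alpha]$ for all $l\in\mathbb Z$, and then
\[
\Bigl[\sum_in_ip_i\Bigr]=\sum_in_i^2[p_i]+\sum_{i<j}n_in_jB(p_i,p_j).
\]
Define $L(Q)=\sum_iq_{ii}[p_i]+\sum_{i<j}q_{ij}B(p_i,p_j)$. For $Q=\ell^2$ we have $q_{ij}=n_in_j$.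
\end{proof}

Since $\mathcal O_E(1)\cong\mathcal O_E(3o)$ and $\mathcal O_A(\Delta_i)\cong(p_0-p_i)^*\mathcal O_E(o)$, we have $L_{a,m}\cong L(Q_{a,m})$ with
\begin{equation}\label{eq:Q}
\begin{gathered}
Q_{a,m}=\sum_{i=0}^\nu3a_iX_i^2+m\sum_{i=1}^\nu(X_0-X_i)^2=\sum_{i=0}^\nu u_iX_i^2-2mX_0\sum_{i=1}^\nu X_i,\\
u_0=3a_0+\nu m,\qquad u_i=3a_i+m\quad(1\le i\le\nu).
\end{gathered}
\end{equation}
This is where the choice of the flex $o$ as origin enters: it makes $\mathcal O_E(1)$ isomorphic to a power of $\mathcal O_E(o)$, not merely of the same degree.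

\begin{proposition}\label{prop:NP}
Let $Q\in\mathcal Q$ and $L=L(Q)$.
\begin{enumerate}
\item[(a)] If $Q(n)<0$ for some $n\in\mathbb Z^g$, then $H^0(A,L)=0$.
\item[(b)] If $Q$ is positive definite, then $L$ is ample, $H^0(A,L)\ne0$, and $H^i(A,L)=0$ for $i>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $\gamma\in A$ let $\varphi\colon E\to A$, $z\mapsto(n_iz+\gamma_i)_i$. For an integral linear form $\ell$, the map $\ell(p)\circ\varphi$ is $z\mapsto lz+\text{const}$ with $l=\ell(n)$. It pulls $\mathcal O_E(o)$ back to a bundle of degree $l^2$; for $l=0$ the map is constant and the pullback is trivial. Since squares generate $\mathcal Q$, we get $\deg\varphi^*L=Q(n)$. If $s\ne0$ is a section of $L$, choose $\gamma$ with $s(\gamma)\ne0$. Then $\varphi^*s$ is nonzero at $o$, so $Q(n)\ge0$.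

(b) Diagonalize $Q$ over $\mathbb Q$ and clear denominators: $N'Q=\sum_{l=0}^\nu c_l\ell_l^2$ with positive integers $N',c_l$ and linearly independent integral forms $\ell_l$. Let $\lambda=(\ell_0(p),\dots,\ell_\nu(p))\colon A\to A$. By Lemma~\ref{lem:Phi}, $L^{N'}\cong\lambda^*\bigl(\bigotimes_lp_l^*\mathcal O_E(c_lo)\bigr)$. The integer matrix of $\lambda$ has determinant $\delta\ne0$, and its adjugate gives $\lambda'$ with $\lambda'\lambda$ equal to multiplication by $\delta$, which is finite. So $\lambda$ is proper with finite fibers, hence finite. The pullback of an ample bundle under a finite morphism is ample, so $L^{N'}$ and $L$ are ample. For an ample bundle $L$ on an abelian variety of dimension $g$, one has $H^i(A,L)=0$ for $i>0$ and $h^0(L)=\chi(L)=(L^g)/g!>0$ \cite[\S16]{Mumford}.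
\end{proof}

Forms that are semidefinite but not definite are not covered, and we shall either treat them by hand or avoid them. The next lemma applies the proposition to $Q_{a,m}$. The value $u_0=1$ is singled out: it is the smallest value of $u_0$ for which sections can exist, and for it one can complete the square over $\mathbb Z$.

\begin{lemma}\label{lem:V}
Let $m\ge1$, $a\in\mathbb Z^g$, and let $u_i$ be as in \eqref{eq:Q}.
\begin{enumerate}
\item[(i)] If $u_0\le0$, then $(W_m)_a=0$.
\item[(ii)] If $u_0=1$ and $u_i\le0$ for some $i\ge1$, then $(W_m)_a=0$.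
\item[(iii)] Let $u_0=1$ and $u_i>0$ for all $i$. If $\sum_{i\ge1}m^2/u_i>1$, then $(W_m)_a=0$. If $\sum_{i\ge1}m^2/u_i<1$, then $(W_m)_a\neq0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $Q=Q_{a,m}$ and use Propositions~\ref{prop:W} and~\ref{prop:NP}. (i) $Q(l,1,0,\dots,0)=u_0l^2+u_1-2ml<0$ for $l\gg0$. (ii) With $n_0=m$, $n_i=1$ and all other entries $0$, $Q(n)=m^2+u_i-2m^2<0$. (iii) All sums run over $i\ge1$. Put $\sigma=\sum1/u_i$ and write
\[
Q=\Bigl(X_0-m\sum X_i\Bigr)^2+\sum u_iX_i^2-m^2\Bigl(\sum X_i\Bigr)^2 .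
\]
Let $\pi=\prod u_i$, $n_i=\pi/u_i$ and $n_0=m\sum n_i$. Then $\sum u_in_i^2=\pi^2\sigma$ and $\sum n_i=\pi\sigma$, so $Q(n)=\pi^2\sigma(1-m^2\sigma)$, which is negative if $m^2\sigma>1$. By the Cauchy--Schwarz inequality $(\sum X_i)^2\le\sigma\sum u_iX_i^2$, so $Q\ge(X_0-m\sum X_i)^2+(1-m^2\sigma)\sum u_iX_i^2$, which is positive definite if $m^2\sigma<1$.
\end{proof}

\section{The surface $E\times E$ and the exact value}\label{sec:surface}

Let $\nu=1$ and $t=3r+1$ with $r\ge1$. Write $W=W_t$, $\Delta=\Delta_1$, and let $a,b,u,v,Q$ be as in Section~\ref{sub:mechanism}. A corner gives one minimal generator of large degree. For the exact value we must also exclude generators of larger degree, which need not sit at corners. The extreme rows $u=1$ and $v=1$ can be computed completely; in the interior, vanishing of $H^1$ controls generation through the following standard fact.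

\medskip
\noindent\textbf{Castelnuovo--Mumford lemma.} \emph{Let $\mathcal F$ be a coherent sheaf on a projective space with $H^i(\mathcal F(b-1-i))=0$ for all $i>0$. Then $H^0(\mathcal O(1))\otimes H^0(\mathcal F(b-1))\to H^0(\mathcal F(b))$ is surjective.}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
By Lemma~\ref{lem:duality}, \eqref{eq:change} and \eqref{eq:ses}, the number $-\operatorname{beg}\operatorname{Soc}H^3_{\mathfrak m}(R/I^t)$ is the largest total degree in which $W/(\mathfrak mW+R)$ is nonzero. We show that $W/\mathfrak mW$ vanishes in total degrees above $(t-1)^2/3$, and that $W/(\mathfrak mW+R)$ is nonzero in degree $(t-1)^2/3$. Exchanging the $x_j$ with the $y_j$ preserves $R$ and $I$ and exchanges $u$ and $v$. By Lemma~\ref{lem:V}(i) and this symmetry, $W_{(a,b)}=0$ unless $u,v\ge1$. As $u\equiv v\equiv1\pmod3$, three cases remain: $u=1$, or $v=1$, or $u,v\ge4$.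

\emph{The rows $u=1$ and $v=1$.} The value $u=1$ means $a=-r$. Let $b_0=(t^2-t)/3=tr$, which corresponds to $v=t^2$. Then $Q=(X_0-tX_1)^2$, so $L_{(-r,b_0),t}\cong(p_0-tp_1)^*\mathcal O_E(o)$ by Lemma~\ref{lem:Phi}; this is $\mathcal O(\Gamma)$ for $\Gamma=\{(tz,z)\}$. The automorphism $\tau(z_0,z_1)=(z_0-tz_1,z_1)$ of $E\times E$ satisfies $p_0\tau=p_0-tp_1$ and $p_1\tau=p_1$. Hence $L_{(-r,b),t}\cong\tau^*\bigl(p_0^*\mathcal O_E(o)\otimes p_1^*\mathcal O_E(b-b_0)\bigr)$, and the K\"unneth formula gives
\[
W_{(-r,b)}\cong H^0(E,\mathcal O_E(o))\otimes H^0(E,\mathcal O_E(b-b_0))\cong H^0(E,\mathcal O_E(b-b_0))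
\]
for all $b$, compatibly with multiplication by the $y_j$. So this row is a free module over $k[y_0,y_1,y_2]/(f)$ with one generator, of bidegree $(-r,b_0)$. The rows $a<-r$ vanish, so in the row $a=-r$ the submodule $\mathfrak mW$ is $(y_0,y_1,y_2)W$, and $W/\mathfrak mW$ is one-dimensional, concentrated in bidegree $(-r,b_0)$. The total degree is $tr-r=3r^2=(t-1)^2/3$. Since $r\ge1$ we have $R_{(-r,b_0)}=0$, so this class survives in $W/(\mathfrak mW+R)$. By symmetry, the row $v=1$ contributes one generator, of the same total degree.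

\emph{Bidegrees with $u,v\ge4$.} Fix $a$ and let $\mathcal M=p_0^*\mathcal O_E(a)\otimes\mathcal O(t\Delta)$ and $V=p_{1*}\mathcal M$. On each fiber $E\times\{z\}$ the bundle $\mathcal M$ has degree $3a+t=u>0$, so it has no $H^1$ there, and $R^1p_{1*}\mathcal M=0$ by cohomology and base change. The projection formula and the Leray spectral sequence give $H^i(E,V(b'))=H^i(E\times E,L_{(a,b'),t})$ for all $i$ and $b'$. For $b'=b-2$ the form is $uX_0^2-2tX_0X_1+(v-6)X_1^2$. If $u(v-6)>t^2$ it is positive definite, and $H^1(E,V(b-2))=0$ by Proposition~\ref{prop:NP}(b). Regard $V$ as a sheaf on $\mathbb P^2$; it has no $H^2$, being supported on a curve. The Castelnuovo--Mumford lemma gives $W_{(a,b)}=(y_0,y_1,y_2)W_{(a,b-1)}$. So if $(W/\mathfrak mW)_{(a,b)}\ne0$, then $u(v-6)\le t^2$.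

By symmetry assume $u\le v$. Then $u(u-6)\le u(v-6)\le t^2$, so $u\le3+\sqrt{9+t^2}\le t+4$, where the last inequality is $9+t^2\le(t+1)^2$ and holds for $t\ge4$. Also $u+v\le G(u):=u+t^2/u+6$. The function $G$ is convex on $[4,t+4]$, so it is bounded by its values at the endpoints. For $t\ge4$,
\[
G(4)=\frac{t^2}4+10\le t^2+1,\qquad G(t+4)=2t+6+\frac{16}{t+4}\le2t+8\le t^2+1 .
\]
Thus $u+v\le t^2+1$, and the total degree $a+b=(u+v-2t)/3$ is at most $(t-1)^2/3$.
\end{proof}

\begin{remark}
Since $R$ is a domain, $W_t$ is the set of elements of the fraction field of $R$ that multiply $I^t$ into $R$. So $W_sW_t\subseteq W_{s+t}$, and $\bigoplus_{t\ge0}W_t$ with $W_0=R$ is an $R$-algebra. If it were generated by finitely many homogeneous elements $z_l\in W_{t_l}$ of degrees $\delta_l$, with $t_l\ge1$, then $W_t$ would be generated by monomials in the $z_l$, of degree at most $t\max_l\delta_l/t_l$. The generator of degree $(t-1)^2/3$ shows that this algebra is not finitely generated. For $\mathbb P^1$ in place of $E$ it is generated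 by $\phi^{-1}\in W_1$.
\end{remark}

\section{More factors: a greedy choice of the corner}\label{sec:power}

In the slice $u_0=1$, Lemma~\ref{lem:V}(iii) replaces the hyperbola by the hypersurface $\sum_{i\ge1}t^2/u_i=1$. To make one $u_i$ very large we proceed as in the greedy expansion of a number into unit fractions: choose $u_1$ as small as possible with $t^2/u_1<1$, then $u_2$ as small as possible with $t^2/u_1+t^2/u_2<1$, and so on. Each step roughly squares the remainder, and the minimality of each choice is what makes the resulting degree a corner. For example, let $\nu=2$ and $t\equiv2\pmod3$. The $u_i$ with $i\geq1$ are congruent to $t$ modulo $3$, and $t^2\equiv1$, so the greedy choice is $u_1=t^2+1$. The remainder is $1-t^2/u_1=1/(t^2+1)$, and sections can exist only for $u_2\ge t^2(t^2+1)$.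

The value $u_0=3a_0+\nu t=1$ occurs if and only if $\nu t\equiv1\pmod3$, that is, $3\nmid\nu$ and $t\equiv\nu\pmod3$. This is the role of the congruences in the theorems. In this section and the next we assume them and $t\ge2$, and we write
\[
\nu t=3r+1 .
\]
Since $\nu t\ge2$, we have $r\ge1$.

\begin{proposition}\label{prop:corner}
There is $a^*\in\mathbb Z^g$ with $a^*_0=-r$ such that $\operatorname{Ext}^1_R(R/I^t,R)$ is nonzero in degree $a^*$ and zero in the degrees $a^*-e_i$ for $0\le i\le\nu$, and
\begin{equation}\label{eq:size}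
|a^*|\ge\tfrac13\bigl(3^{\,1-2^{\nu-1}}t^{2^\nu}-2\nu t\bigr).
\end{equation}
\end{proposition}

\begin{proof}
We use \eqref{eq:Q} with $m=t$ and write $W=W_t$. A degree $a$ is the same as integers $u_0\equiv\nu t$ and $u_1,\dots,u_\nu\equiv t\pmod 3$, and subtracting $e_i$ lowers $u_i$ by $3$.

\emph{The choice.} Let $u_0=1$, that is $a_0^*=-r$, and $\rho_0=1$. For $j=1,\dots,\nu-1$ let $u_j$ be the smallest integer with $u_j\equiv t\pmod3$ and $u_j>t^2/\rho_{j-1}$, and put $\rho_j=\rho_{j-1}-t^2/u_j$. Then $0<\rho_j\le1$, $u_j>t^2\ge4$, and $\sum_{i=1}^jt^2/u_i=1-\rho_j$. For the last coordinate the sum may equal $1$ exactly, a case that Lemma~\ref{lem:V} does not decide, so we define it differently: $u_\nu$ is the smallest integer congruent to $t$ modulo $3$ for which $W$ is nonzero in the degree given by $(u_0,\dots,u_\nu)$. It exists and is positive, because $W\neq0$ there for $u_\nu>t^2/\rho_{\nu-1}$ by Lemma~\ref{lem:V}(iii) and $W=0$ there for $u_\nu\le0$ by Lemma~\ref{lem:V}(ii). Let $a^*$ be the resulting degree.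

\emph{It is a corner.} By construction $W_{a^*}\ne0$ and $W_{a^*-e_\nu}=0$. In degree $a^*-e_0$ the coefficient $u_0$ becomes $-2$, and Lemma~\ref{lem:V}(i) applies. Let $1\le i<\nu$. By minimality $0<u_i-3\le t^2/\rho_{i-1}$, so $t^2/(u_i-3)\ge\rho_{i-1}$. In degree $a^*-e_i$ the terms of index at most $i$ in the sum of Lemma~\ref{lem:V}(iii) add up to at least $(1-\rho_{i-1})+\rho_{i-1}=1$, and the remaining terms, among them $t^2/u_\nu$, are positive. The sum exceeds $1$, so $W_{a^*-e_i}=0$. Since $a_0^*<0$ we have $R_{a^*}=0$, and \eqref{eq:ses} transfers these statements to $\operatorname{Ext}^1_R(R/I^t,R)$.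

\emph{Its size.} For $1\le j\le\nu-1$ we have $t^2/\rho_{j-1}<u_j\le t^2/\rho_{j-1}+3$, so
\[
\rho_j=\frac{\rho_{j-1}u_j-t^2}{u_j}\le\frac{3\rho_{j-1}}{u_j}<\frac3{t^2}\,\rho_{j-1}^2 .
\]
Induction from $\rho_0=1$ gives $\rho_j\le(3/t^2)^{2^j-1}$, because $1+2(2^{j-1}-1)=2^j-1$. Since $W_{a^*}\ne0$, Lemma~\ref{lem:V}(iii) gives $t^2/u_\nu\le\rho_{\nu-1}$, hence
\[
u_\nu\ge t^2\,(t^2/3)^{2^{\nu-1}-1}=3^{\,1-2^{\nu-1}}t^{2^\nu}.
\]
Finally $3|a^*|=(1-\nu t)+\sum_{j\ge1}(u_j-t)\ge u_\nu-2\nu t$, as all $u_j$ are positive.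
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:power}]
Let $H=H^{d-1}_{\mathfrak m}(R/I^t)$. By \eqref{eq:dual} and Proposition~\ref{prop:corner}, $H_{-a^*}\ne0$ and $H_{-a^*+e_i}=0$ for all $i$. Each variable $x_{i,j}$ maps $H_{-a^*}$ to $H_{-a^*+e_i}$, so $H_{-a^*}$ lies in the socle. Its total degree is $-|a^*|$; apply \eqref{eq:size}.
\end{proof}

\section{Polynomial rings}\label{sec:poly}

The first attempt to pass from $R$ to $S$ is the ideal $\mathfrak a+\mathfrak q$, since $S/(\mathfrak a+\mathfrak q)=R/I$. But $(\mathfrak a+\mathfrak q)^t=\sum_i\mathfrak a^i\mathfrak q^{t-i}$ is smaller than $\mathfrak a+\mathfrak q^t$, and the kernel of $S/(\mathfrak a+\mathfrak q)^t\to R/I^t$ may contribute cohomology near the degree $a^*$. The remedy is to give $\mathfrak a$ a large weight $N$ and $\mathfrak q$ the weight $1$. With $z^+=\max(z,0)$ put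
\[
K_s=\sum_{i\ge0}\mathfrak a^i\mathfrak q^{(s-Ni)^+}\qquad(s\ge0).
\]
For $N=1$ this is $(\mathfrak a+\mathfrak q)^s$. For large $N$ we show that $S/K_s$ is built from shifts of the modules $R/I^{s-Ni}$ (Lemma~\ref{lem:filtration}) and that those with $i\ge1$ are invisible near $a^*$ (Lemma~\ref{lem:rows}). The ideals $K_s$ are not defined as powers of one ideal, but they occur as coefficients of powers of $w$ in $J^t$ (Lemma~\ref{lem:coeff}).

By the Artin--Rees lemma there is $N_0$ with $\mathfrak a\cap\mathfrak q^m=\mathfrak q^{m-N_0}(\mathfrak a\cap\mathfrak q^{N_0})\subseteq\mathfrak a\mathfrak q^{m-N_0}$ for all $m\ge N_0$. Fix $N\ge\max(N_0,10)$; it does not depend on $t$. Then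
\begin{equation}\label{eq:AR}
\mathfrak a\cap\mathfrak q^m\subseteq\mathfrak a\,\mathfrak q^{(m-N)^+}\qquad\text{for all }m\ge0 .
\end{equation}
For $\alpha\in\mathbb Z^g_{\ge0}$ let $f^\alpha=\prod_jf(\mathbf x_j)^{\alpha_j}$, of degree $3\alpha$. Since $\mathfrak a$ is generated by a regular sequence, $\mathfrak a^i/\mathfrak a^{i+1}$ is a free $R$-module on the classes of the $f^\alpha$ with $|\alpha|=i$.

\begin{lemma}\label{lem:filtration}
Let $s\ge0$, $m_i=(s-Ni)^+$ and $U_i=(\mathfrak a^i+K_s)/K_s$. Then $S/K_s=U_0\supseteq U_1\supseteq\cdots$, $U_i=0$ for $Ni\ge s$, and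
\[
U_i/U_{i+1}\cong\bigoplus_{|\alpha|=i}(R/I^{m_i})(-3\alpha).
\]
In particular $U_0/U_1=R/I^s$.
\end{lemma}

\begin{proof}
If $Ni\ge s$ then $\mathfrak a^i\subseteq K_s$. We claim that $K_s\cap\mathfrak a^i=\sum_{l\ge i}\mathfrak a^l\mathfrak q^{m_l}$ for all $i$. The right side is contained in the left, and for $i=0$ the claim is the definition. Assume it for $i$ and let $\xi\in K_s\cap\mathfrak a^{i+1}$. After subtracting an element of $\sum_{l\ge i+1}\mathfrak a^l\mathfrak q^{m_l}\subseteq\mathfrak a^{i+1}$ we may assume $\xi=\sum_{|\alpha|=i}f^\alpha c_\alpha$ with $c_\alpha\in\mathfrak q^{m_i}$ and still $\xi\in\mathfrak a^{i+1}$. By freeness $c_\alpha\in\mathfrak a$. By \eqref{eq:AR} and $(m_i-N)^+=m_{i+1}$ we get $c_\alpha\in\mathfrak a\mathfrak q^{m_{i+1}}$, so $\xi\in\mathfrak a^{i+1}\mathfrak q^{m_{i+1}}$. This proves the claim. By the modular law and the claim,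
\[
U_i/U_{i+1}\cong\frac{\mathfrak a^i}{\mathfrak a^i\cap(\mathfrak a^{i+1}+K_s)}=\frac{\mathfrak a^i}{\mathfrak a^{i+1}+\mathfrak a^i\cap K_s}=\frac{\mathfrak a^i}{\mathfrak a^{i+1}+\mathfrak a^i\mathfrak q^{m_i}}\cong\frac{\mathfrak a^i}{\mathfrak a^{i+1}}\otimes_RR/I^{m_i}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:rows}
For every $a\in\mathbb Z^g$ with $a_0\le-r$,
\[
\mathcal E^{g+1}(S/K_t)_a\cong\operatorname{Ext}^1_R(R/I^t,R)_a\qquad\text{and}\qquad\mathcal E^{g+1}(S/K_{t-1})_a=0 .
\]
\end{lemma}

\begin{proof}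
Let $M=(R/I^m)(-3\alpha)$ with $m\ge1$; for $m=0$ this module is zero. By \eqref{eq:change} and Proposition~\ref{prop:W}, $\mathcal E^g(M)=0$, and $\mathcal E^{g+1}(M)_a=\operatorname{Ext}^1_R(R/I^m,R)_{a+3\alpha}$ is a quotient of $(W_m)_{a+3\alpha}$. By Lemma~\ref{lem:V}(i) it vanishes if $3(a_0+3\alpha_0)+\nu m\le0$. We have $3a_0\le1-\nu t$, and $\alpha_0\le i$ when $|\alpha|=i$. For the nonzero quotients in Lemma~\ref{lem:filtration} we have $m=s-Ni$, and
\begin{align*}
s=t,\ i\ge1:&\quad 3(a_0+3\alpha_0)+\nu(t-Ni)\le1+9i-\nu Ni\le1-i\le0,\\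
s=t-1,\ i\ge0:&\quad 3(a_0+3\alpha_0)+\nu(t-1-Ni)\le1-\nu+9i-\nu Ni\le0 .
\end{align*}
Both lines use $N\ge10$. If $\mathcal E^j(-)_a$ vanishes on a submodule and on the quotient, it vanishes on the module, by the long exact sequence. So the second line gives $\mathcal E^{g+1}(S/K_{t-1})_a=0$. For $s=t$, the first line gives $\mathcal E^{g+1}(U_1)_a=0$, and $\mathcal E^g(U_1)=0$ in the same way. The sequence $0\to U_1\to S/K_t\to R/I^t\to0$ yields the exact sequence
\[
\mathcal E^g(U_1)\to\mathcal E^{g+1}(R/I^t)\to\mathcal E^{g+1}(S/K_t)\to\mathcal E^{g+1}(U_1),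
\]
and the first assertion follows from \eqref{eq:change}.
\end{proof}

The case $s=t-1$, $i=0$ shows once more why $u_0=1$ was chosen: passing from $I^t$ to $I^{t-1}$ lowers $u_0$ by $\nu\ge1$, to a value where there are no sections.

The ideal $J^t$ is homogeneous for the degree in $w$, so $J^t=\bigoplus_{h\ge0}\mathfrak c_hw^h$ with ideals $\mathfrak c_0\subseteq\mathfrak c_1\subseteq\cdots$ of $S$.

\begin{lemma}\label{lem:coeff}
If $s=Nt-h$ satisfies $1\le s\le t$, then $\mathfrak c_h=K_s$.
\end{lemma}

\begin{proof}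
Expanding the power, $J^t$ is the sum of the ideals $\mathfrak a^i\mathfrak q^jw^{(N-1)j+N(t-i-j)}P$ over $i,j\ge0$ with $i+j\le t$. The exponent of $w$ is $Nt-Ni-j$, so $\mathfrak c_h$ is the sum of the $\mathfrak a^i\mathfrak q^j$ over the \emph{admissible} pairs, those with $i+j\le t$ and $Ni+j\ge s$. For such a pair $j\ge(s-Ni)^+$, so $\mathfrak c_h\subseteq K_s$. Conversely, consider the $i$-th summand of $K_s$. If $Ni\le s$, the pair $(i,s-Ni)$ is admissible, since $i+s-Ni\le s\le t$. If $Ni>s$, let $i_0=\lceil s/N\rceil\le i$. Then $\mathfrak a^i\subseteq\mathfrak a^{i_0}$, and $(i_0,0)$ is admissible since $i_0\le s\le t$ and $Ni_0\ge s$.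
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Let $\mathfrak m_S$ be the homogeneous maximal ideal of $S$ and let $a^*$ be as in Proposition~\ref{prop:corner}. The degrees $a^*$ and $a^*-e_i$ have first coordinate at most $-r$. Since $n-(d-1)=g+1$, Lemmas~\ref{lem:duality} and~\ref{lem:rows} and Proposition~\ref{prop:corner} give
\begin{equation}\label{eq:three}
\begin{gathered}
H^{d-1}_{\mathfrak m_S}(S/K_t)_{-a^*}\ne0,\qquad H^{d-1}_{\mathfrak m_S}(S/K_t)_{-a^*+e_i}=0\quad(0\le i\le\nu),\\
H^{d-1}_{\mathfrak m_S}(S/K_{t-1})_{-a^*}=0 .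
\end{gathered}
\end{equation}
We have $P/J^t=\bigoplus_h(S/\mathfrak c_h)w^h$, and multiplication by $w$ is given by the projections $S/\mathfrak c_h\to S/\mathfrak c_{h+1}$, which preserve the $\mathbb Z^g$-degree. Since $w^{Nt}\in J^t$, the ideals $\mathfrak m_P$ and $\mathfrak m_SP$ have the same radical in $P/J^t$. Local cohomology depends only on the radical, so it can be computed by the \v{C}ech complex on the variables of $S$:
\[
H^{d-1}_{\mathfrak m_P}(P/J^t)=\bigoplus_hH^{d-1}_{\mathfrak m_S}(S/\mathfrak c_h)\,w^h .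
\]
Let $h=(N-1)t$. By Lemma~\ref{lem:coeff}, $\mathfrak c_h=K_t$ and, since $t\ge2$, $\mathfrak c_{h+1}=K_{t-1}$. By \eqref{eq:three} the space $H^{d-1}_{\mathfrak m_S}(S/K_t)_{-a^*}w^h$ is nonzero, it is killed by every $x_{i,j}$, and $w$ maps it to $H^{d-1}_{\mathfrak m_S}(S/K_{t-1})_{-a^*}w^{h+1}=0$. So it lies in the socle, in total degree $-|a^*|+(N-1)t$. Now apply \eqref{eq:size}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{Zhang}
Wenliang Zhang, \emph{On asymptotic socle degrees of local cohomology modules}, arXiv:2009.10842 (2020).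

\end{thebibliography}
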